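# Monochromatic sums with coefficients 1 and 2

## 1. Doubling is visible to a coloring: the guess "no"

Let $\mathbb N$ be the set of positive integers and color it with finitely many colors. We look for positive integers $y_1,y_2,\dots$ such that all sums
$$a_1y_1+a_2y_2+\dots+a_ky_k,\qquad k\ge 1,\quad a_i\in\{1,2\},\quad a_1=a_k=1,$$
have the same color. The shortest sums are
$$y_1,\qquad y_1+y_2,\qquad y_1+y_2+y_3,\quad y_1+2y_2+y_3,$$
and then four sums of length 4, namely $y_1+ay_2+by_3+y_4$ with $a,b\in\{1,2\}$. Does such a sequence exist for every finite coloring? The question is taken from Maria-Romina Ivan, Imre Leader, Luca Q. Zamboni, "A Ramsey Characterisation of Eventually Periodic Words", arXiv:2010.09081.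

The answer one would first guess is no. A coloring can easily tell $n$ from $2n$: color $n$ by $\lfloor 2\log_2 n\rfloor \bmod 4$, and doubling moves the color by $2$. So a coloring should be able to notice that some coefficients are $1$ and others $2$. Let us test this guess on colorings that see doubling.

**Test 1: the scale coloring.** Color $n$ by $\lfloor 2\log_2 n\rfloor\bmod 4$ and try $y_n=16^n$. A sum of length $k$ with $a_k=1$ is at least $16^k$ and less than $16^k+2\cdot 16^k/15=\frac{17}{15}16^k$. Since $(17/15)^2=289/225<2$, twice its base-2 logarithm lies in $[8k,8k+1)$. So every allowed sum has color $0$. The coloring only looks at the last coefficient, and that one is $1$.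

**Test 2: the divisibility coloring.** Let $v_2(n)$ be the exponent of $2$ in $n$, and color $n$ by $v_2(n)\bmod 2$. With $y_n=16^n$ again, an allowed sum is $16$ plus a multiple of $256$, so $v_2=4$ always. This coloring only looks at the first coefficient, and that one is $1$.

To support the guess we need a coloring that looks at the interior.

**Definition (the function $D$).** Let $m_1<\dots<m_r$ be the places of the digits $1$ in the binary expansion of $x\in\mathbb N$. Put
$$D(x)=|\{i<r: m_i\text{ is odd and } m_{i+1}\text{ is even}\}|.$$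
For example $89=1+8+16+64$ has its ones at places $0,3,4,6$; only the step $3\to4$ goes from odd to even, so $D(89)=1$.

**Test 3: color $x$ by $D(x)\bmod 2$.** For $y_n=16^n$ the term $a_ly_l$ is a single digit at place $4l$ or $4l+1$, according to whether $a_l$ is $1$ or $2$. So $D$ counts the places where a $2$ is followed by a $1$. The words $111$ and $121$ give $D=0$ and $D=1$, and $16^n$ fails. In fact every sequence whose terms are far enough apart fails.

**Lemma 1.** Let $y_1,y_2,y_3,y_4$ be positive integers with $2y_l<2^{v_2(y_{l+1})}$ for $l=1,2,3$. Then the four numbers $S(a,b)=y_1+ay_2+by_3+y_4$, with $a,b\in\{1,2\}$, satisfy $\sum_{a,b}D(S(a,b))\equiv 1\pmod 2$. In particular they do not all have the same $D$ mod $2$.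

*Proof.* The hypothesis says that even after doubling, the digits of one term end below the lowest digit $1$ of the next term. So the digits of $y_1,\ ay_2,\ by_3,\ y_4$ occupy disjoint successive ranges of places, without carries. For parities $\mu,\nu\in\{0,1\}$ let $J(\mu,\nu)=1$ if $\mu=1$ and $\nu=0$, and $J(\mu,\nu)=0$ otherwise. Write $\mathrm{top}(x)$ and $\mathrm{low}(x)$ for the parities of the places of the highest and lowest digit $1$ of $x$. Then
$$\begin{aligned}D(S(a,b))={}&D(y_1)+D(ay_2)+D(by_3)+D(y_4)+J(\mathrm{top}(y_1),\mathrm{low}(ay_2))\\&+J(\mathrm{top}(ay_2),\mathrm{low}(by_3))+J(\mathrm{top}(by_3),\mathrm{low}(y_4)).\end{aligned}$$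
Add this over the four pairs $(a,b)$. A term that depends on at most one of $a,b$ takes each of its values an even number of times, so it contributes an even number. The one remaining term is $J(\mathrm{top}(ay_2),\mathrm{low}(by_3))$. Doubling shifts all places by one, so as $a,b$ vary the pair of parities runs exactly once through all four elements of $\{0,1\}^2$, and $J=1$ exactly once. The total is odd. $\square$

For instance $(1,4,16,64)$ gives $S(1,1)=85$ (places $0,2,4,6$, $D=0$), $S(2,1)=89$ (places $0,3,4,6$, $D=1$), $S(1,2)=101$ (places $0,2,5,6$, $D=1$) and $S(2,2)=105$ (places $0,3,5,6$, $D=1$); the sum is $3$.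

So the guess looks strong: a sequence with rapidly growing, highly divisible terms always loses to one fixed two-coloring. But there are sequences that win against this coloring.

**A sequence that survives Test 3.** Take $y_l=57\cdot 64^{\,l-1}$. For an allowed word $a_1\cdots a_k$ compute the sum in base $64$. Since $57$ and $58$ are less than $64$, while $2\cdot57=64+50$ and $2\cdot57+1=64+51$, there is a carry of $1$ out of block $l$ exactly when $a_l=2$. Thus the base-64 digit in block $l$ depends only on the two letters $a_{l-1},a_l$: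

- for $(1,1)$, and for the first block, it is $57$, with ones at places $0,3,4,5$;
- for $(2,1)$ it is $58$, with ones at places $1,3,4,5$;
- for $(1,2)$ it is $50$, with ones at places $1,4,5$;
- for $(2,2)$ it is $51$, with ones at places $0,1,4,5$.

Blocks start at even places $6(l-1)$, so parities are as displayed. Inside each block there is exactly one step from odd to even. Each block has its top digit at the odd place $5$, so the step into block $l\ge2$ counts exactly when that block starts with an even place, that is, when $a_{l-1}=a_l$. Hence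
$$D\equiv 1+|\{l\ge2: a_{l-1}\ne a_l\}|\pmod 2,$$
and since the word begins and ends with the same letter, the number of switches is even. So $D$ is odd for every allowed sum.

Here $2y_l$ spills over into the place of $y_{l+1}$, and what the sum sees is not the letters but the transitions $a_{l-1}\to a_l$. This is the feature to keep in mind: the guess "no" is wrong.

## 2. Three theorems, and two cases where the guess is right

**Theorem 1.** Whenever $\mathbb N$ is finitely colored there are positive integers $y_1,y_2,\dots$ such that all sums $a_1y_1+\dots+a_ky_k$ ($k\ge1$, $a_i\in\{1,2\}$, $a_1=a_k=1$) have the same color.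

So the answer to the question is yes. The next two theorems put it in context; Theorem 1 does not depend on them.

**Theorem 2.** Let $a\ge1$ and $b\ne a$ be integers. The following holds if and only if $b\ne-a$: whenever $\mathbb N$ is finitely colored there are positive integers $y_1,y_2,\dots$ such that all sums $\sum_{i\le k}a_iy_i$ ($k\ge1$, $a_i\in\{a,b\}$, $a_1=a_k=a$) are positive and have the same color.

**Theorem 3.** Theorem 1 becomes false if its hypothesis on the coefficients is replaced by any of:

(i) $a_i\in\{1,2\}$, $a_k=1$ ($a_1$ free when $k\ge2$);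

(ii) $a_i\in\{1,2\}$, $a_1=1$ ($a_k$ free when $k\ge2$);

(iii) $a_i\in\{0,1,2\}$, $a_1=a_k=1$.

Parts (ii) and (iii) are now short. Part (i) needs another digit statistic and is proved in Section 10. Throughout, $s_n=y_1+\dots+y_n$.

**Proof of Theorem 3(ii).** Use the scale coloring $\lfloor2\log_2n\rfloor\bmod4$. If $(y_n)$ worked, then $s_n$ (word $1^n$) and $2s_n-s_1$ (word $12^{n-1}$, $n\ge2$) would have the same color. But
$$2\log_2(2s_n-s_1)-2\log_2s_n=2\log_2(2-s_1/s_n)$$
is less than $2$ and tends to $2$, because $s_n\to\infty$. For large $n$ it lies in $(1,2)$, so the two floors differ by $1$ or $2$, and the colors differ. $\square$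

**Proof of Theorem 3(iii).** Color $x$ by $D(x)\bmod2$ and suppose $(y_n)$ works. For every $M$ and $n_0$, two of the partial sums $s_n$ with $n\ge n_0$ agree mod $2^M$; their difference is a sum over a block of consecutive terms $y_i$ with $i>n_0$, and it is divisible by $2^M$. So we can choose in turn block sums $z_1,z_2,z_3$ over disjoint successive blocks of terms of $y_2,y_3,\dots$ with $2y_1<2^{v_2(z_1)}$, $2z_1<2^{v_2(z_2)}$, $2z_2<2^{v_2(z_3)}$. The four numbers $y_1+az_1+bz_2+z_3$, $a,b\in\{1,2\}$, are allowed sums: give coefficient $0$ to the terms between the blocks. By Lemma 1 they do not all have the same color. $\square$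

With the coefficient $0$ one may skip terms and so force them far apart. Theorem 1 does not allow skipping.

## 3. Ultrafilters on $\mathbb Z$ and $\mathbb Z^2$

The proof of Theorem 1 uses ultrafilters, and so the axiom of choice. This section fixes the conventions and recalls the textbook facts, which can be found in Hindman–Strauss, *Algebra in the Stone–Čech Compactification*.

**The sum of ultrafilters.** Let $G$ be $\mathbb Z$ or $\mathbb Z^2$, discrete, and $\beta G$ the space of ultrafilters on $G$, with the sets $\{p:A\in p\}$ as a basis of (closed and open) sets. For $A\subseteq G$ put $A-g=\{h:h+g\in A\}$, and define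
$$A\in p+q\iff\{g:A-g\in q\}\in p.$$
If "for $p$-most $g$" means "for all $g$ in some member of $p$", this reads: for $p$-most $g$, for $q$-most $h$, $g+h\in A$. The order matters: first $g$ is chosen, then $h$. The space $\beta G$ is compact Hausdorff, $+$ is associative, and $p\mapsto p+q$ is continuous for each $q$. We identify $g\in G$ with the principal ultrafilter $\{A:g\in A\}$; then $A\in g+q\iff A-g\in q$, and $0$ is a neutral element on both sides. For principal ultrafilters the sum is the sum in $G$.

**Images.** A homomorphism $\varphi:G\to G'$ induces $\varphi_*:\beta G\to\beta G'$ by $A\in\varphi_*(p)\iff\varphi^{-1}(A)\in p$. Since $\varphi^{-1}(A)-g=\varphi^{-1}(A-\varphi(g))$, unwinding the definitions gives $\varphi_*(p+q)=\varphi_*(p)+\varphi_*(q)$. For $c\in\mathbb Z$ let $cp$ be the image of $p$ under $n\mapsto cn$. Note that $2p$ is not $p+p$: we have $A\in 2p$ when $2g\in A$ for $p$-most $g$, and $A\in p+p$ when $g+h\in A$ for $p$-most $g$ and then $p$-most $h$. If $e$ is idempotent ($e+e=e$), then $ce$ is idempotent too.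

**Limits.** For a map $F$ from $G$ to a compact Hausdorff space, $\lim_{n\to p}F(n)$ is the unique $x$ such that $F^{-1}(U)\in p$ for every neighborhood $U$ of $x$. We have $\lim_{n\to p+q}F(n)=\lim_{g\to p}\lim_{h\to q}F(g+h)$: if $U$ is an open neighborhood of the right side, then for $p$-most $g$ the inner limit lies in $U$, so for $q$-most $h$ we have $F(g+h)\in U$; that is, $F^{-1}(U)\in p+q$.

**Characters.** For $\theta\in\mathbb R/\mathbb Z$ and $p\in\beta\mathbb Z$ put $\chi_\theta(p)=\lim_{n\to p}n\theta\in\mathbb R/\mathbb Z$. By the previous formula $\chi_\theta(p+q)=\chi_\theta(p)+\chi_\theta(q)$. If $e$ is idempotent, $\chi_\theta(e)=2\chi_\theta(e)$, so $\chi_\theta(e)=0$. Example: with $\theta=1/M$ the values $n\theta$ lie in a finite set, so $\chi_{1/M}(p)=0$ says exactly that $M\mathbb Z\in p$. Hence every idempotent contains $M\mathbb Z$ for all $M\ge1$.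

**Left ideals.** A left ideal of $\beta\mathbb Z$ is a nonempty $I$ with $\beta\mathbb Z+I\subseteq I$. Every left ideal contains a minimal left ideal of $\beta\mathbb Z$; minimal left ideals are closed and contain idempotents. If $L$ is a minimal left ideal and $u\in L$, then $\beta\mathbb Z+u=L$, because $\beta\mathbb Z+u$ is a left ideal contained in $L$. In other words: inside $L$ every equation $x+u=u'$ with $u,u'\in L$ has a solution $x\in\beta\mathbb Z$.

An example of a left ideal is
$$N^*=\{p\in\beta\mathbb Z:\{n:n>M\}\in p\text{ for all }M\}.$$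
It is nonempty and closed, and if $q\in N^*$ then $\{n:n>M\}-g=\{n:n>M-g\}\in q$ for every $g$, so $p+q\in N^*$ for every $p$. We fix once and for all a minimal left ideal $L\subseteq N^*$ of $\beta\mathbb Z$ and an idempotent $f\in L$.

## 4. Independent choices stop at $e+2e+e\ne e$

Take an idempotent $e\in N^*$ and choose $y_1,y_2,\dots$ one after the other, each from a suitable member of $e$. This is the standard proof of Hindman's theorem, and it is what one tries first. The color of a sum with coefficient word $a_1\cdots a_k$ is then governed by the ultrafilter $a_1e+a_2e+\dots+a_ke$. Since $e+e=e$ and $2e+2e=2e$, repetitions collapse, but the word $121$ leaves us with $e+2e+e$, and we want it to have the same color as $e$. For this to work for every coloring we would need $e+2e+e=e$. This never happens.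

**Lemma 2.** If $e\in N^*$ is idempotent, then $e+2e+e\ne e$.

*Proof.* For $a,b\in\{1,2\}$ let $A_{ab}$ be the class of the coloring $D\bmod2$ of $\mathbb N$ that belongs to $e+ae+be+e$. For $e$-most $y_1$ we have $A_{ab}-y_1\in ae+be+e$; then for $e$-most $y_2$, $A_{ab}-y_1-ay_2\in be+e$; and so on. Moreover $e$ contains $\mathbb N\cap 2^M\mathbb Z$ for every $M$. So we can choose $y_1,y_2,y_3,y_4$ in turn, positive, with $2y_l<2^{v_2(y_{l+1})}$, such that $S(a,b)=y_1+ay_2+by_3+y_4\in A_{ab}$ for all four $(a,b)$. Now $e+e+e+e=e$, while the ultrafilters for $(1,2),(2,1),(2,2)$ all equal $e+2e+e$. If $\varepsilon$ and $\varepsilon'$ are the parities of $D$ on the classes belonging to $e$ and $e+2e+e$, Lemma 1 gives $\varepsilon+3\varepsilon'\equiv1\pmod2$, so $\varepsilon\neq\varepsilon'$. $\square$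

So the terms must not be chosen independently. As the sequence $57\cdot64^{l-1}$ suggests, consecutive terms should be tied to each other.

## 5. One pair of integers for each transition

Write each term as $y_m=\sigma_m+\tau_m$ and choose the two halves at different times: $\tau_m$ is chosen together with $\sigma_{m+1}$, as one pair $(\tau_m,\sigma_{m+1})\in\mathbb Z^2$. If $y_m$ has coefficient $i$ and $y_{m+1}$ has coefficient $j$, this pair contributes $i\tau_m+j\sigma_{m+1}$. So a pair answers to a transition $i\to j$, and has four possible contributions.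

**Notation.** For integers $a\ge1$ and $b\ne a$, and $i,j\in\{a,b\}$, let $\pi_{ij}:\mathbb Z^2\to\mathbb Z$, $\pi_{ij}(\tau,\sigma)=i\tau+j\sigma$. Example with $a=1$, $b=2$: the pair $(7,-2)$ contributes $\pi_{11}=5$, $\pi_{22}=10$, $\pi_{12}=3$, $\pi_{21}=12$. Note that $5+10=3+12$; always $\pi_{aa}+\pi_{bb}=\pi_{ab}+\pi_{ba}$.

If all pairs are drawn from one ultrafilter $v$ on $\mathbb Z^2$, the transition $i\to j$ contributes the ultrafilter $g_{ij}=(\pi_{ij})_*(v)$. We want every path of transitions from $a$ to $a$ to give the same ultrafilter, and it is enough to be able to shorten the last two steps of a path.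

**Lemma 3.** Let $v\in\beta(\mathbb Z^2)$, $g_{ij}=(\pi_{ij})_*(v)$, and let $t$ be the image of $v$ under $(\tau,\sigma)\mapsto a\tau$. Suppose $t\in N^*$ and
$$g_{ij}+g_{ja}=g_{ia}\qquad\text{for all }i,j\in\{a,b\}.\tag{1}$$
Then for every finite coloring of $\mathbb N$ there are positive integers $Y_1,Y_2,\dots$ such that all sums $\sum_{l\le k}i_lY_l$ ($k\ge1$, $i_l\in\{a,b\}$, $i_1=i_k=a$) are positive and have the same color.

*Proof.*

**Step 1: the color, and what the induction maintains.** Since $N^*$ is a left ideal, $g_{aa}+t\in N^*$, so $\mathbb N\in g_{aa}+t$ and some color class $A\subseteq\mathbb N$ belongs to $g_{aa}+t$. Thus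
$$B:=\{n:A-n\in t\}\in g_{aa}.$$
Put $\sigma_1=0$. We choose $(\tau_1,\sigma_2),(\tau_2,\sigma_3),\dots$ inductively. After $(\tau_m,\sigma_{m+1})$ has been chosen, define for a word $w=(i_1,\dots,i_{m+1})$ over $\{a,b\}$ with $i_1=a$
$$P(w)=\sum_{l=1}^m(i_l\tau_l+i_{l+1}\sigma_{l+1}),\qquad P((a))=0.$$
Let $H_m$ be the statement that for all such words $w$ of length $m+1$, with last letter $i$:

- $B-P(w)\in g_{ia}$;
- if $m\ge1$ and $i=a$, then $P(w)\in B$.

$H_0$ concerns only the word $(a)$ and says $B\in g_{aa}$, which holds.

**Step 2: choosing the next pair.** Assume $H_m$. Consider the following conditions on $(\tau,\sigma)$, where $w$ runs over the words of length $m+1$ starting with $a$, $i$ is the last letter of $w$, and $j\in\{a,b\}$: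

1. $B-P(w)-\pi_{ij}(\tau,\sigma)\in g_{ja}$;
2. $P(w)+\pi_{ia}(\tau,\sigma)\in B$;
3. if $m\ge1$ and $i=a$: $P(w)+a\tau\in A$;
4. $\tau>|\sigma_{m+1}|$.

Each holds on a member of $v$. For condition 1: $B-P(w)\in g_{ia}=g_{ij}+g_{ja}$ by (1), so $B-P(w)-n\in g_{ja}$ for $g_{ij}$-most $n$, and $g_{ij}$ is the image of $v$ under $\pi_{ij}$. For condition 2: $B-P(w)\in g_{ia}$ means $P(w)+n\in B$ for $g_{ia}$-most $n$. For condition 3: $P(w)\in B$ by $H_m$, so $A-P(w)\in t$. For condition 4: $t\in N^*$ and $a\ge1$, so $a\tau>a|\sigma_{m+1}|$ for $v$-most $(\tau,\sigma)$. There are finitely many conditions, so some pair satisfies all of them; let $(\tau_{m+1},\sigma_{m+2})$ be such a pair.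

The words of length $m+2$ starting with $a$ are the words $wj$, and $P(wj)=P(w)+\pi_{ij}(\tau_{m+1},\sigma_{m+2})$. So condition 1 gives the first part of $H_{m+1}$, and condition 2 (the case $j=a$) gives the second part.

**Step 3: reading off the sequence.** Put $y_m=\sigma_m+\tau_m$. It is positive by condition 4. Let $w=(i_1,\dots,i_k)$ with $k\ge2$ and $i_1=i_k=a$. Since $\sigma_1=0$,
$$\sum_{l\le k}i_ly_l=\sum_{l=1}^{k-1}(i_l\tau_l+i_{l+1}\sigma_{l+1})+i_k\tau_k=P(w)+a\tau_k\in A$$
by condition 3 with $m=k-1\ge1$.

**Step 4: including length one.** The word $(a)$ was not covered, so we merge the first two terms: $Y_1=y_1+y_2$ and $Y_n=y_{n+1}$ for $n\ge2$. A sum $\sum_{l\le k}i_lY_l$ with $i_1=i_k=a$ is the sum of the $y$'s with coefficient word $(a,a,i_2,\dots,i_k)$, which has length at least $2$ and begins and ends in $a$. So it lies in $A\subseteq\mathbb N$. $\square$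

For $a=1$, $b=2$ the system (1) consists of four equations:
$$g_{11}+g_{11}=g_{11},\qquad g_{12}+g_{21}=g_{11},\qquad g_{22}+g_{21}=g_{21},\qquad g_{21}+g_{11}=g_{21}.$$
The first asks for an idempotent. The last two ask that $g_{21}$ absorb $g_{22}$ on the left and $g_{11}$ on the right. The second is the real one: it replaces the impossible equation $e+2e+e=e$. In a minimal left ideal we can solve $x+g_{21}=g_{11}$ for $x$, but $x$ and the other three ultrafilters must be the images of one $v$, and the images are tied by $\pi_{12}+\pi_{21}=\pi_{11}+\pi_{22}=3\pi_{11}$.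

Suppose a pair has $\tau+\sigma=z$ and $\tau+2\sigma=3d$. Then $2\tau+\sigma=3z-3d=3(z-d)$. If $z$ and $z-d$ can both be taken $e$-typical while $3d$ is typical for the solution $x$, everything is under control. So we need typical values of $d$ to be differences of two elements of $A$, for every $A\in e$. The next two sections provide this.

## 6. Members of $f+u$ have positive upper Banach density

**Definition.** For $A\subseteq\mathbb Z$ let $d^*(A)=\limsup_{N\to\infty}\max_{M\in\mathbb Z}|A\cap\{M+1,\dots,M+N\}|/N$. For example $d^*(3\mathbb Z)=1/3$, and $d^*(\bigcup_j\{4^j+1,\dots,4^j+j\})=1$, since the set contains arbitrarily long intervals. For $c\ne0$ we have $d^*(cA)\le d^*(A)/|c|$, since an interval of length $N$ meets $cA$ in at most $|A\cap I'|$ points for some interval $I'$ of length at most $N/|c|+1$. In particular $d^*(A)=0$ implies $d^*(cA)=0$, and $d^*(cA)>0$ implies $d^*(A)>0$.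

**Lemma 4.** If $B\in f$, or $B\in f+u$ for some $u\in\beta\mathbb Z$, then $d^*(B)>0$.

*Proof.*

**Step 1: $B\in f$; finitely many shifts of $B$ contain long intervals.** Let $q\in L$. Since $f\in L=\beta\mathbb Z+q$, we have $f=p+q$ for some $p$, so $\{n:B-n\in q\}\in p$ is nonempty. Thus the open sets $\{q:B-n\in q\}$, $n\in\mathbb Z$, cover the compact set $L$, and there is a finite $F$ with $E:=\bigcup_{n\in F}(B-n)\in q$ for all $q\in L$. For every $m\in\mathbb Z$ we have $m+f\in L$, so $E\in m+f$, that is, $E-m\in f$. Hence $\bigcap_{m=1}^N(E-m)\ne\emptyset$; if $x$ is in it, $E$ contains the interval $J=\{x+1,\dots,x+N\}$. Each $j\in J$ has $j+n\in B$ for some $n\in F$, so $|(J+n)\cap B|\ge N/|F|$ for some $n\in F$. As $N$ was arbitrary, $d^*(B)\ge1/|F|>0$.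

**Step 2: $B\in f+u$; finite pieces of a dense set are copied into $B$.** Now $C=\{m:B-m\in u\}\in f$, so $d^*(C)>0$ by Step 1. For a finite interval $J$ put $H=C\cap J$. The finite intersection $\bigcap_{m\in H}(B-m)$ belongs to $u$, so it contains some $n$; then $n+H\subseteq B$ and $|B\cap(n+J)|\ge|C\cap J|$. Hence $d^*(B)\ge d^*(C)>0$. $\square$

## 7. Difference sets along an ultrafilter without frequencies

**Lemma 5.** Let $c\ne0$ be an integer and let $\eta\in\beta\mathbb Z$ satisfy: every member of $\eta$ has positive $d^*$, and $\chi_\theta(\eta)=0$ for all $\theta$. Then $c\mathbb Z\in\eta$, so $\delta:=\{D:cD\in\eta\}$ is an ultrafilter with $c\delta=\eta$. Moreover $\chi_\theta(\delta)=0$ for all $\theta$, and $A-A:=\{x-y:x,y\in A\}\in\delta$ for every $A\subseteq\mathbb Z$ with $d^*(A)>0$.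

*Proof.*

**Step 1: dividing $\eta$ by $c$.** The values $n/c$ mod $1$ form a finite set, so $\chi_{1/c}(\eta)=0$ gives $c\mathbb Z\in\eta$. Since $n\mapsto cn$ is a bijection from $\mathbb Z$ to $c\mathbb Z\in\eta$, $\delta$ is an ultrafilter, and $A\in c\delta$ iff $A\cap c\mathbb Z\in\eta$ iff $A\in\eta$. Given $\theta$, pick $\theta'$ with $c\theta'=\theta$; then $\chi_\theta(\delta)=\lim_{n\to\delta}(cn)\theta'=\chi_{\theta'}(\eta)=0$.

**Step 2: measuring $A\cap(A+n)$.** Let $d^*(A)>0$. Choose intervals $I_j$ with $|I_j|\to\infty$ and $|A\cap I_j|/|I_j|\to d^*(A)$. Let $m$ be the functional on $\ell^\infty(\mathbb Z)$ given by an ultrafilter limit, along a nonprincipal ultrafilter on the indices $j$, of the averages over $I_j$. It is linear, positive, $m(1)=1$, and translation invariant because $|I_j|\to\infty$. Write $m(A)=m(1_A)=d^*(A)>0$ and put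
$$\phi(n)=m(1_A1_{A+n}).$$
This is real, and by invariance $m(1_{A+i}1_{A+j})=\phi(i-j)$; in particular $\phi$ is even. If $\phi(n)>0$ then $A\cap(A+n)\ne\emptyset$, so $n\in A-A$. Thus it suffices to show $\lim_{n\to\delta}\phi(n)>0$.

**Step 3: a spectral measure with an atom at $0$.** For finitely supported $(c_i)$ we have $\sum_{i,j}c_i\bar c_j\phi(i-j)=m(|\sum_ic_i1_{A+i}|^2)\ge0$. By Herglotz's theorem there is a finite positive measure $\mu$ on $\mathbb R/\mathbb Z$ with $\phi(n)=\int e(n\theta)\,d\mu(\theta)$, where $e(x)=e^{2\pi ix}$. By Cauchy–Schwarz, $m(F)^2\le m(F^2)$ for real $F$, so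
$$\frac1{N^2}\sum_{0\le i,j<N}\phi(i-j)=m\Big(\Big(\frac1N\sum_{i<N}1_{A+i}\Big)^2\Big)\ge m(A)^2.$$
The left side equals $\int|\frac1N\sum_{i<N}e(i\theta)|^2d\mu(\theta)$. The integrand is bounded by $1$, equals $1$ at $\theta=0$ and tends to $0$ elsewhere, so the integral tends to $\mu(\{0\})$. Hence $\mu(\{0\})\ge m(A)^2>0$.

**Step 4: the discrete part has a positive limit.** Split $\mu=\mu_d+\mu_c$ into its discrete and continuous parts, and $\phi=\phi_d+\phi_c$ accordingly. The series $\phi_d(n)=\sum_\theta\mu(\{\theta\})e(n\theta)$, over the countably many atoms, converges absolutely and uniformly in $n$, so its limit along $\delta$ may be taken term by term. Since $\chi_\theta(\delta)=0$, each $e(n\theta)\to1$ along $\delta$. So $\lim_{n\to\delta}\phi_d(n)=\sum_\theta\mu(\{\theta\})\ge\mu(\{0\})>0$.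

**Step 5: the continuous part has limit $0$.** We have $|\phi_c(n)|^2=\iint e(n(\theta-\theta'))\,d\mu_c(\theta)\,d\mu_c(\theta')$, hence for all $M$
$$\frac1N\sum_{n=M+1}^{M+N}|\phi_c(n)|^2\le\iint\Big|\frac1N\sum_{n=1}^Ne(n(\theta-\theta'))\Big|\,d\mu_c(\theta)\,d\mu_c(\theta'),$$
because shifting the range of $n$ by $M$ multiplies the inner sum by a number of modulus $1$. The integrand tends to $0$ off the diagonal, and the diagonal is a null set for $\mu_c\times\mu_c$, so by dominated convergence the right side tends to $0$, uniformly in $M$. So for $\varepsilon>0$ the set $B_\varepsilon=\{n:|\phi_c(n)|\ge\varepsilon\}$ has $d^*(B_\varepsilon)=0$. Then $d^*(cB_\varepsilon)=0$, so $cB_\varepsilon\notin\eta$, that is, $B_\varepsilon\notin\delta$. Thus $\lim_{n\to\delta}\phi_c(n)=0$.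

Altogether $\lim_{n\to\delta}\phi(n)>0$, so $\{n:\phi(n)>0\}\in\delta$ and $A-A\in\delta$. $\square$

## 8. The ultrafilter $v$ for the coefficients $1,2$, and for $a,b$ with $a+b\neq0$

**Proof of Theorem 1.** Let $e=f$.

**Step 1: solving for $\eta$ in the minimal left ideal.** Put
$$s'=e+2e+3e+2e+e\in\beta\mathbb Z+e=L.$$
The shape of $s'$ will be explained by Step 4. Since $\beta\mathbb Z+s'=L\ni e$, there is $\eta_0$ with $\eta_0+s'=e$. Put $\eta=e+\eta_0$; then
$$\eta+s'=e+e=e.\tag{2}$$
By Lemma 4 every member of $\eta=f+\eta_0$ has positive $d^*$. Each $\chi_\theta$ vanishes on $e$ and on $s'$, a sum of idempotents, so (2) gives $\chi_\theta(\eta)=0$ for all $\theta$.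

**Step 2: making $3d$ typical for $\eta$ and $d$ a difference of typical elements.** Lemma 5 with $c=3$ gives $\delta$ with $3\delta=\eta$ and $A-A\in\delta$ for all $A\in e$ (each such $A$ has $d^*(A)>0$ by Lemma 4). For $A\in e$ and $D\in\delta$ put
$$R(A,D)=\{(z,d)\in\mathbb Z^2:z\in A,\ z-d\in A,\ d\in D\}.$$
It is nonempty: $D\cap(A-A)\in\delta$ contains some $d=x-y$ with $x,y\in A$, and $(x,d)\in R(A,D)$. Since $R(A\cap A',D\cap D')\subseteq R(A,D)\cap R(A',D')$, there is an ultrafilter $w$ on $\mathbb Z^2$ containing all $R(A,D)$. Under $w$ the images of $z$, $z-d$, $d$ are $e$, $e$, $\delta$.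

**Step 3: the coupled pair.** Let $v_0$ be the image of $w$ under $(z,d)\mapsto(\tau,\sigma)=(2z-3d,\,3d-z)$. Then
$$\tau+\sigma=z,\qquad 2\tau+2\sigma=2z,\qquad \tau+2\sigma=3d,\qquad 2\tau+\sigma=3(z-d).$$
(For $z=5$, $d=1$ this is the pair $(7,-2)$ of Section 5.) So the images of $v_0$ under $\pi_{11},\pi_{22},\pi_{12},\pi_{21}$ are $e,\ 2e,\ 3\delta=\eta,\ 3e$.

**Step 4: padding, to get the absorption equations.** With $v_0$ alone, $g_{21}$ would be $3e$, and nothing tells us that it absorbs $2e$ on the left or $e$ on the right. Let $e_\tau,e_\sigma\in\beta(\mathbb Z^2)$ be the images of $e$ under $z\mapsto(z,0)$ and $z\mapsto(0,z)$. Under $\pi_{ij}$ they become $ie$ and $je$. Put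
$$v=e_\tau+v_0+e_\tau+e_\sigma.$$
The first $e_\tau$ makes $g_{ij}$ start with $ie$, the $e_\sigma$ makes it end with $je$, and the second $e_\tau$ will ensure $t\in N^*$. Since the $(\pi_{ij})_*$ are homomorphisms,
$$\begin{aligned}g_{11}&=e+e+e+e=e,&\qquad g_{22}&=2e+2e+2e+2e=2e,\\ g_{12}&=e+\eta+e+2e,&\qquad g_{21}&=2e+3e+2e+e.\end{aligned}$$

**Step 5: checking (1) with $a=1$, $b=2$.**

- $g_{11}+g_{11}=e+e=e=g_{11}$;
- $g_{12}+g_{21}=e+\eta+e+2e+2e+3e+2e+e=e+(\eta+s')=e+e=e=g_{11}$, using $2e+2e=2e$ and (2);
- $g_{22}+g_{21}=g_{21}$ by $2e+2e=2e$, and $g_{21}+g_{11}=g_{21}$ by $e+e=e$.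

**Step 6: $t\in N^*$.** Here $t$ is the image of $v$ under $(\tau,\sigma)\mapsto\tau$. The last summand $e_\sigma$ contributes the principal ultrafilter $0$, so $t$ has the form $u+e$ with $u\in\beta\mathbb Z$, and $t\in N^*$ because $N^*$ is a left ideal.

Lemma 3 now gives Theorem 1. $\blacksquare$

**Proof of Theorem 2 for $b\ne-a$.** If $b=0$, apply Hindman's theorem to the coloring that gives $n$ the color of $an$. It yields positive integers $(y_n)$ with all finite sums $\sum_{i\in F}y_i$ (over finite nonempty $F$) of one color for this coloring, so all $\sum_{i\in F}ay_i$ have one color and are positive; this is more than required.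

Let $b\notin\{0,a,-a\}$ and put $c=a+b\ne0$. We repeat the six steps with two adjustments: one divides $f$ by $a$ to get $e$, and one divides by $b-a$ to get integers $\tau,\sigma$.

**Step 0: the idempotent $e$ with $ae=f$.** Since $\chi_{1/a}(f)=0$ we have $a\mathbb Z\in f$, so there is a unique ultrafilter $e$ with $ae=f$, namely $e=\{A:aA\in f\}$. The map $p\mapsto ap$ is an injective homomorphism and $a(e+e)=f+f=f=ae$, so $e+e=e$. If $A\in e$ then $aA\in f$, so $d^*(aA)>0$ by Lemma 4, and hence $d^*(A)>0$.

**Step 1.** Let $s'=f+be+ce+be+f\in\beta\mathbb Z+f=L$. There is $\eta_0$ with $\eta_0+s'=f$; with $\eta=f+\eta_0$ we have $\eta+s'=f+f=f$. Members of $\eta$ have positive $d^*$ by Lemma 4. Each $\chi_\theta$ vanishes on the idempotents $f,be,ce$, hence on $s'$ and on $\eta$.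

**Step 2.** Lemma 5 with this $c$ gives $\delta$ with $c\delta=\eta$, $\chi_\theta(\delta)=0$ for all $\theta$, and $A-A\in\delta$ for every $A\in e$. As before the sets $R(A,D)$, with $A\in e$ and $D\in\delta$, are nonempty and lie in some ultrafilter $w$ on pairs $(z,d)$, under which $z$, $z-d$, $d$ have images $e,e,\delta$. Since $\chi_{1/(b-a)}$ vanishes at $e$ and at $\delta$, $w$ contains the set of pairs with $(b-a)\mid z$ and $(b-a)\mid d$.

**Step 3.** Let $v_0$ be the image of $w$ under
$$(z,d)\mapsto(\tau,\sigma)=\Big(\frac{bz-cd}{b-a},\ \frac{cd-az}{b-a}\Big),$$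
defined on that set, with values in $\mathbb Z^2$. Then $\tau+\sigma=z$, and
$$a\tau+b\sigma=\frac{(b-a)cd}{b-a}=cd,\qquad b\tau+a\sigma=\frac{(b^2-a^2)z-(b-a)cd}{b-a}=c(z-d).$$
So $v_0$ has images $ae=f,\ be,\ c\delta=\eta,\ ce$ under $\pi_{aa},\pi_{bb},\pi_{ab},\pi_{ba}$.

**Steps 4 to 6.** With $e_\tau,e_\sigma$ formed from this $e$ and $v=e_\tau+v_0+e_\tau+e_\sigma$,
$$g_{aa}=f,\qquad g_{bb}=be,\qquad g_{ab}=f+\eta+f+be,\qquad g_{ba}=be+ce+be+f.$$
Then $g_{ab}+g_{ba}=f+\eta+f+be+be+ce+be+f=f+(\eta+s')=f+f=f=g_{aa}$. The other three equations in (1), namely $f+f=f$, $be+g_{ba}=g_{ba}$ and $g_{ba}+f=g_{ba}$, follow from idempotence of $f$ and $be$. The image $t$ of $v$ under $(\tau,\sigma)\mapsto a\tau$ has the form $u+ae=u+f$, so $t\in N^*$. Lemma 3 applies. $\square$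

The condition $c\ne0$ was used in Lemma 5. For $c=0$ the construction breaks down, and the next section shows that then the statement itself is false.

## 9. Digit changes mod 4 defeat the coefficients $a,-a$

We prove Theorem 2 for $b=-a$. All sums with coefficients $\pm a$ lie in $a\mathbb Z$, and each is $a$ times the corresponding sum with coefficients $\pm1$. So it suffices to find a bad coloring for $a=1$: for general $a$ color $an$ as $n$ is colored there, and the remaining integers arbitrarily.

**Digit changes.** Let $A\in\mathbb Z_2$ be a $2$-adic integer with binary digits $\varepsilon_0,\varepsilon_1,\dots$. Put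
$$C_j(A)=|\{i<j:\varepsilon_i\ne\varepsilon_{i+1}\}|,$$
and for $n\in\mathbb N$ let $C(n)=\lim_jC_j(n)<\infty$. For example $12$ has digits $0,0,1,1,0,0,\dots$ and $C(12)=2$; $5$ has digits $1,0,1,0,0,\dots$ and $C(5)=3$; and $C_j(-1)=0$ for all $j$, since all digits of $-1$ are $1$. Three simple facts:

- $-1-A$ has the complementary digits of $A$, so $C_j(-1-A)=C_j(A)$;
- $C_j(A)\equiv\varepsilon_0+\varepsilon_j\pmod2$;
- the digits of $A$ are eventually $0$ iff $A$ is a nonnegative integer, and eventually $1$ iff $A$ is a negative integer.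

Write $A\sim B$ if the digits of $A$ and $B$ eventually agree. Color $n\in\mathbb N$ by $C(n)\bmod4$.

**Step 1: a family of sums written around a $2$-adic limit.** Suppose $(y_n)$ are positive integers such that all sums $y_1\pm y_2\pm\dots\pm y_{k-1}+y_k$ are positive and have the same color. By compactness of $\mathbb Z_2$ the strictly increasing partial sums $s_n$ have a subsequence $(x_n)$ with $x_n\to\alpha\in\mathbb Z_2$. Put $\omega_n=\alpha-x_n\to0$. For $n_1<\dots<n_{2m}<n$ consider
$$x_n+2x_{n_1}-2x_{n_2}+\dots+2x_{n_{2m-1}}-2x_{n_{2m}}.$$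
A term $y_i$ occurring in all these partial sums has coefficient $1+2-2+\dots-2=1$. Each time we pass beyond the end of one of $x_{n_1},x_{n_2},\dots$ the coefficient switches between $+1$ and $-1$, and after all $2m$ switches it is $+1$ again. So this is one of our sums. Substituting $x=\alpha-\omega$, it equals $A_{2m}-\omega_n$, where
$$A_0=\alpha,\qquad A_{2i-1}=A_{2i-2}-2\omega_{n_{2i-1}},\qquad A_{2i}=A_{2i-1}+2\omega_{n_{2i}}.$$
The plan is to find $A_2$ and $A_4$ with $A_2\sim A_4$ whose numbers of digit changes differ by $2$ mod $4$. Each of the two passages $A_2\to A_3\to A_4$ will change the count by an odd number, and we arrange that it is the same odd number mod $4$.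

Here is what this looks like for $x_n=16^n$, so $\alpha=0$ and $\omega_n=-16^n$, with $n_i=i$. The number $A_2=32-512=-480$ has ones at place $5$ and at all places $\ge9$: three changes. $A_3=-480+8192=7712$ has ones at places $5$ and $9,\dots,12$: four changes. $A_4=7712-131072$ has ones at places $5$, $9,\dots,12$ and all places $\ge17$: five changes. Adding $16^5$ gives the sums $V_1=A_2+16^5$ (ones at $5$ and $9,\dots,19$; $C=4$) and $V_2=A_4+16^5$ (ones at $5$, $9,\dots,12$ and $17,18,19$; $C=6$). Their colors differ.

**Step 2: the set of admissible tails.** First an observation: if $\alpha\notin\mathbb Z$ and $M\in\mathbb Z$, then $\alpha+M\sim\alpha$. Indeed $\alpha$ has infinitely many digits $0$ and infinitely many digits $1$. For $0\le M<2^i$ take $i'\ge i$ such that the digit of $\alpha$ at place $i'$ is $0$; then $(\alpha\bmod2^{i'+1})+M<2^{i'}+2^{i'}=2^{i'+1}$, so the digits above place $i'$ are unchanged. For $M<0$ use $-1-(\alpha+M)=(-1-\alpha)+|M|$ and complement.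

Let $\mathcal T=\{B\in\mathbb Z_2:B\sim\alpha\}$ if $\alpha\notin\mathbb Z$, and let $\mathcal T$ be the set of negative integers if $\alpha\in\mathbb Z$. In both cases the elements of $\mathcal T$ are pairwise $\sim$. If $\alpha\notin\mathbb Z$, then $\mathcal T=\alpha+\mathbb Z$: the observation gives $\alpha+\mathbb Z\subseteq\mathcal T$, and if the digits of $B$ and $\alpha$ agree from some place on, then $B-\alpha\in\mathbb Z$.

**Claim 1.** For $B\in\mathcal T$ there is $n(B)$ such that $-1-(B-2\omega_n)\in\mathcal T$ for all $n\ge n(B)$.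

*Proof.* If $\alpha\notin\mathbb Z$, then $-1-(B-2\omega_n)=-1-B+2\alpha-2x_n\in\alpha+\mathbb Z$, since $B\in\alpha+\mathbb Z$. If $\alpha\in\mathbb Z$, then $B-2\omega_n=B+2(x_n-\alpha)$ is an integer, positive for large $n$ because $x_n\to\infty$ in $\mathbb Z$; so $-1-(B-2\omega_n)<0$. $\square$

**Step 3: one passage changes the count by an odd number.** Let $B\in\mathcal T$ and $n\ge n(B)$. By Claim 1 the digits of $B-2\omega_n$ are eventually complementary to those of $B$. Far out, then, the two have their changes at the same places, so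
$$\kappa_B(n):=C_j(B-2\omega_n)-C_j(B)$$
is constant for large $j$. It is odd: $2\omega_n\in2\mathbb Z_2$, so the digits at place $0$ agree, while the digits at place $j$ differ for large $j$; now use $C_j\equiv\varepsilon_0+\varepsilon_j$.

**Claim 2.** For $B,B'\in\mathcal T$, $\kappa_B(n)=\kappa_{B'}(n)$ for all large $n$.

*Proof.* Since $B\sim B'$, write $B=\beta+2^iG$ and $B'=\beta'+2^iG$ with $0\le\beta,\beta'<2^i$ and the same $G\in\mathbb Z_2$. For large $n$, $2\omega_n=2^{i+1}\omega'$ with $\omega'\in\mathbb Z_2$, and $B-2\omega_n=\beta+2^i(G-2\omega')$. The digit at place $i$ and all lower digits are the same as in $B$. So for large $j$ we have $\kappa_B(n)=C_{j-i}(G-2\omega')-C_{j-i}(G)$, and the same formula holds for $B'$. $\square$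

**Step 4: two equal passages.** Choose $n_1<n_2$ with $A_2=\alpha+2x_{n_1}-2x_{n_2}\in\mathcal T$. This is automatic if $\alpha\notin\mathbb Z$; if $\alpha\in\mathbb Z$ take $n_2$ large. By the pigeonhole principle there are an odd $\kappa$ and an infinite set $S$ of indices $n\ge n(A_2)$ with $\kappa_{A_2}(n)\equiv\kappa\pmod4$ for $n\in S$. Choose $n_3\in S$ with $n_3>n_2$. Then $A_3=A_2-2\omega_{n_3}$ satisfies $C_j(A_3)-C_j(A_2)\equiv\kappa\pmod4$ for large $j$, and $B':=-1-A_3\in\mathcal T$ by Claim 1.

Choose $n_4\in S$, $n_4>n_3$, so large that Claim 1 applies to $B'$ and Claim 2 applies to $A_2,B'$. With $A_4=A_3+2\omega_{n_4}$ we have $-1-A_4=B'-2\omega_{n_4}$, so $A_4=-1-(B'-2\omega_{n_4})\in\mathcal T$ by Claim 1. Since complementing does not change $C_j$, for large $j$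
$$C_j(A_4)-C_j(A_3)=C_j(B'-2\omega_{n_4})-C_j(B')=\kappa_{B'}(n_4)=\kappa_{A_2}(n_4)\equiv\kappa\pmod4.$$
Hence $C_j(A_4)-C_j(A_2)\equiv2\kappa\equiv2\pmod4$ for all large $j$.

**Step 5: two actual sums with different colors.** As $A_2,A_4\in\mathcal T$, write $A_2=\beta+2^iG$ and $A_4=\beta'+2^iG$ with $0\le\beta,\beta'<2^i$. Take $n>n_4$ with $2^{i+1}\mid\omega_n$ in $\mathbb Z_2$. Then $V_1=A_2-\omega_n$ and $V_2=A_4-\omega_n$ are two of our sums, by Step 1. Their digits at places $\ge i$ coincide, and their digits at places $\le i$ are those of $A_2$ and $A_4$ respectively. So for large $j$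
$$C(V_2)-C(V_1)=C_i(A_4)-C_i(A_2)=C_j(A_4)-C_j(A_2)\equiv2\pmod4,$$
and $V_1,V_2$ have different colors, a contradiction. This completes the proof of Theorem 2. $\blacksquare$

## 10. A free first coefficient: divisibility and digit changes together

It remains to prove Theorem 3(i). With $C$ as in Section 9, color $n$ by the pair $(v_2(n)\bmod2,\ C(n)\bmod4)$, and suppose $(y_n)$ works. For $l<m<n$ the three sums
$$s_n\ (\text{word }1^n),\qquad s_n+s_l\ (\text{word }2^l1^{n-l}),\qquad s_n+s_m-s_l\ (\text{word }1^l2^{m-l}1^{n-m})$$
all end in coefficient $1$, so they have the same color.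

**Step 1: the partial sums become highly divisible.** Pass to a subsequence along which $s_n\to\alpha\in\mathbb Z_2$. If $\alpha\ne0$, then for large $l<n$ in the subsequence $v_2(s_n)=v_2(\alpha)$ and $v_2(s_n+s_l)=v_2(2\alpha)=v_2(\alpha)+1$, and the first components of the colors differ. So $\alpha=0$, and $v_2(s_n)\to\infty$ along the subsequence.

**Step 2: choosing three indices.** For even $u\in\mathbb N$ let $\epsilon(u)=+1$ if the digit of $u$ at place $v_2(u)+1$ is $1$, and $\epsilon(u)=-1$ if it is $0$. (So $\epsilon(12)=+1$ and $\epsilon(64)=-1$.) By the pigeonhole principle and Step 1 choose $l<m<n$ in the subsequence with $s_l,s_m,s_n$ even, $\epsilon(s_l)=\epsilon(s_m)$, $2^{v_2(s_m)}>4s_l$ and $2^{v_2(s_n)}>4s_m$.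

**Step 3: digit changes of a difference.** Put $u=s_l$, $w=s_m$, $v=v_2(w)$, so $u<2^{v-2}$. We show
$$C(w-u)=C(u)+\epsilon(u)+C(w)+\epsilon(w).\tag{3}$$
Write $w-u=(w-2^v)+(2^v-u)$ with $0<2^v-u<2^v$. At places $<v$ the digits of $w-u$ are those of $-u\in\mathbb Z_2$: equal to the digits of $u$ up to place $v_2(u)$, and complementary afterwards. At places $\ge v$ they are those of $w$, except that the digit at place $v$ is $0$ instead of $1$. Now compare pairs of adjacent places.

- Pairs inside the places $<v$. Since $u<2^{v-2}$, all digit changes of $u$ occur between places $\le v-2$. In passing from $u$ to $-u$ only the pair $(v_2(u),v_2(u)+1)$ alters its status. If $\epsilon(u)=+1$ it goes from $(1,1)$ to $(1,0)$ and gains a change; if $\epsilon(u)=-1$ it goes from $(1,0)$ to $(1,1)$ and loses one. These places contribute $C(u)+\epsilon(u)$.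
- The pair $(v-1,v)$. There is one change in $w$ ($0\to1$), and one change in $w-u$ ($1\to0$).
- The pair $(v,v+1)$. If $\epsilon(w)=+1$ it goes from $(1,1)$ in $w$ to $(0,1)$ in $w-u$; if $\epsilon(w)=-1$, from $(1,0)$ to $(0,0)$. The count changes by $\epsilon(w)$.
- Higher pairs are the same in $w$ and $w-u$. All changes of $w$ are at pairs from $(v-1,v)$ on.

This proves (3). For instance $u=12$, $w=64$: $w-u=52$ has ones at $2,4,5$ and $C(52)=4=2+1+2-1$. Since $\epsilon(u)=\epsilon(w)$, (3) gives
$$C(s_m-s_l)\equiv C(s_l)+C(s_m)+2\pmod4.$$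

**Step 4: the contradiction.** Since $s_m-s_l<2^{v_2(s_n)-2}$, the digits of $s_m-s_l$ and $s_n$ are separated by a digit $0$, and $C(s_n+s_m-s_l)=C(s_n)+C(s_m-s_l)$. Let $C_0$ be the common value of $C$ mod $4$. Then $C_0\equiv C_0+(2C_0+2)\pmod4$, so $2C_0\equiv2\pmod4$ and $C_0$ is odd. But $s_n$ is even, so its lowest digit and its eventual digits are both $0$, and $C(s_n)$ is even. This contradiction proves (i), and with Section 2 it completes the proof of Theorem 3. $\blacksquare$
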